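\title{Almost square Banach spaces and projective tensor products with finite-dimensional spaces}

\begin{abstract}
We show that the projective tensor product $X\widehat{\otimes}_\pi Y$ need not be weakly almost square when $X$ is. A counterexample is $X=\ell_1^3\oplus_\infty c_0$, which is even almost square, and $Y=\ell_4^3$. In related examples the unit ball of $X\widehat{\otimes}_\pi Y$ has relatively weakly open subsets of arbitrarily small diameter. We also determine the finite-dimensional spaces $Y$ for which $X\widehat{\otimes}_\pi Y$ is weakly almost square for every almost square $X$: they are those that admit a contraction into an $L_1$ space preserving the norm of every extreme point of the unit ball of $Y$.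
\end{abstract}

\section{Introduction}

Banach spaces are nonzero and over $\mathbb{K}=\mathbb{R}$ or $\mathbb{C}$ unless the field is specified; $B_X$ and $S_X$ denote the closed unit ball and the unit sphere of $X$. A Banach space $X$ is
\begin{itemize}
\item \emph{weakly almost square} (WASQ) if for every $x\in S_X$ there is a sequence $(h_j)$ in $S_X$ with $h_j\to0$ weakly and $\|x\pm h_j\|\to1$;
\item \emph{almost square} (ASQ) if for all $x_1,\dots,x_N\in S_X$ there is a sequence $(h_j)$ in $S_X$ with $\|x_i\pm h_j\|\to1$ for every $i$.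
\end{itemize}
It has the \emph{diameter two property} (D2P) if every nonempty relatively weakly open subset of $B_X$ has diameter $2$.

The names describe a picture. If $\|x\|=\|h\|=\|x\pm h\|=1$, then $\|ax+bh\|=\max(|a|,|b|)$ for real $a,b$: the upper bound is convexity, and the lower bound then follows from $\|ax+bh\|+\|ax-bh\|\ge2\max(|a|,|b|)$. So the unit ball of the real plane spanned by $x$ and $h$ is a square. The model is $c_0$, with $x$ finitely supported and $h=e_j$ for large $j$. In a WASQ space the second direction of the square is weakly small, so $x+h_j$ and $x-h_j$ enter every weak neighborhood of $x$ while staying at distance $2$; this gives the D2P (Lemma~\ref{lem:d2p}).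

The projective tensor product $X\widehat{\otimes}_\pi Y$ is the completion of $X\otimes Y$ in the norm
\[
\|u\|=\inf\Big\{\sum_{i=1}^n\|x_i\|\|y_i\| : u=\sum_{i=1}^n x_i\otimes y_i\Big\}.
\]
The following question comes from Rodr\'iguez and Rueda Zoca \cite{RR}.
\begin{quote}
If $X$ is WASQ and $Y\ne\{0\}$, must $X\widehat{\otimes}_\pi Y$ be WASQ?
\end{quote}
There are reasons to guess yes. It is known that $L_1(\mu,Y)\cong L_1(\mu)\widehat{\otimes}_\pi Y$ is WASQ for every $Y$ when $\mu$ is a non-atomic finite measure. Moreover, the defining property always holds at an elementary tensor $x\otimes y$ with $\|x\|=\|y\|=1$: if $(h_j)$ works for $x$, then $(h_j\otimes y)$ is a weakly null sequence of unit vectors and $\|x\otimes y\pm h_j\otimes y\|=\|x\pm h_j\|\to1$. The unit ball of $X\widehat{\otimes}_\pi Y$ is the closed convex hull of these tensors, so the question is whether the squares at elementary tensors can be averaged. They cannot, even when $X$ is ASQ and $\dim Y=3$.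

Let $\varepsilon_1,\varepsilon_2,\dots$ be independent random signs, each equal to $\pm1$ with probability $\frac12$, and put $\kappa_n=\mathbb{E}|\varepsilon_1+\dots+\varepsilon_n|$. The space $F\oplus_\infty G$ is $F\times G$ with the norm $\max(\|f\|,\|g\|)$.

\begin{theorem}\label{thm:A}
Let $n\ge3$, $2<p<\infty$, $X_n=\ell_1^n\oplus_\infty c_0$, $Y=\ell_p^n$ and $\rho=n^{1/p}/\kappa_n$. Then $X_n$ is ASQ and WASQ. For every $\eta>0$ the unit ball of $X_n\widehat{\otimes}_\pi Y$ has a nonempty relatively weakly open subset of diameter less than $2\rho+\eta$, and if $\rho<1$, then $X_n\widehat{\otimes}_\pi Y$ is not WASQ. For $n=3$, $p=4$ we have $\rho=\frac23 3^{1/4}<\frac89$, and for $p=n\to\infty$ we have $\rho\to0$.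
\end{theorem}

The case $n=3$, $p=4$ answers the question negatively. The theorem also shows that even the D2P is not inherited from an ASQ factor, and that the diameters of the weakly open sets can be made arbitrarily small. For finite-dimensional $Y$ the obstruction behind Theorem~\ref{thm:A} is the only one, and a single test space detects it. Write $\operatorname{ext}B_Y$ for the set of extreme points of $B_Y$.

\begin{theorem}\label{thm:B}
Let $Y\neq\{0\}$ be finite-dimensional and let $Z=\ell_1\oplus_\infty c_0$, which is an ASQ space. The following are equivalent: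
\begin{enumerate}
\item[(a)] $X\widehat{\otimes}_\pi Y$ is WASQ for every ASQ space $X$;
\item[(b)] $Z\widehat{\otimes}_\pi Y$ is WASQ;
\item[(c)] $Z\widehat{\otimes}_\pi Y$ has the D2P;
\item[(d)] there are a measure $\mu$ and a linear map $S:Y\to L_1(\mu)$ with $\|S\|\le1$ and $\|Sy\|=1$ for all $y\in\operatorname{ext}B_Y$.
\end{enumerate}
\end{theorem}

Recall that $Y$ is \emph{strictly convex} if $\operatorname{ext}B_Y=S_Y$.

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(i)] If $Y$ is finite-dimensional and strictly convex, then \textup{(a)} holds if and only if $Y$ is isometric to a subspace of an $L_1(\mu)$.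
\item[(ii)] For $\mathbb{K}=\mathbb{R}$ and $Y=\ell_p^n$, \textup{(a)} holds if and only if $p\in[1,2]\cup\{\infty\}$ or $n\le2$.
\item[(iii)] For $\mathbb{K}=\mathbb{R}$, \textup{(a)} holds whenever $\dim Y\le2$. So $3$ is the least dimension of a real $Y$ that fails for some ASQ space $X$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:average} explains how operators into $\ell_1$ enter, and Section~\ref{sec:example} proves by hand that $(\ell_1^3\oplus_\infty c_0)\widehat{\otimes}_\pi\ell_4^3$ is not WASQ. The general form of that argument, in Section~\ref{sec:small}, gives Theorem~\ref{thm:A} and the implication (c)$\Rightarrow$(d). The remaining sections prove Theorem~\ref{thm:B} and Corollary~\ref{cor:C}.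

\section{Preliminaries}\label{sec:prelim}

We use the following standard facts; $L(X,X')$ is the space of bounded linear operators and $I$ is the identity of $Y$.
\begin{enumerate}
\item[(T1)] $\|x\otimes y\|=\|x\|\|y\|$. For $u\in X\widehat{\otimes}_\pi Y$ and $\epsilon>0$ there are $\lambda_k\ge0$, $x_k\in S_X$, $y_k\in S_Y$ with $u=\sum_{k=1}^\infty\lambda_kx_k\otimes y_k$ and $\sum_k\lambda_k\le\|u\|+\epsilon$.
\item[(T2)] $(X\widehat{\otimes}_\pi Y)^*=L(X,Y^*)$ isometrically, with $\langle T,x\otimes y\rangle=(Tx)(y)$.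
\item[(T3)] For $R\in L(X,X')$, the map $x\otimes y\mapsto Rx\otimes y$ extends to an operator $R\otimes I$ of norm at most $\|R\|$. If $R$ is a norm-one projection on $X$ and $\iota:R(X)\to X$ is the inclusion, then $\iota\otimes I$ is a contraction with the contractive left inverse $R\otimes I$. Hence $R(X)\widehat{\otimes}_\pi Y$ is isometrically a subspace of $X\widehat{\otimes}_\pi Y$, and $R\otimes I$ is a norm-one projection onto it.
\item[(T4)] For $F=\ell_1^m$ or $\ell_1$, the space $F\widehat{\otimes}_\pi Y$ is isometrically the $\ell_1$-sum of copies of $Y$: the maps $f\otimes y\mapsto(f_ky)_k$ and $(y_k)_k\mapsto\sum_ke_k\otimes y_k$ are mutually inverse contractions.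
\item[(T5)] For $B\in L(c_0,Y^*)$ let $B^*:Y\to c_0^*=\ell_1$ be the restriction of the adjoint to $Y$. Then $\|B^*y\|_1=\sup_{\|z\|\le1}|(Bz)(y)|\le\|B\|\|y\|$.
\item[(W)] A bounded operator $A$ from $V$ into a finite-dimensional space is weak-to-norm continuous. So $A$ maps weakly null sequences to norm null sequences, and $\{v:\|Av-a\|<\delta\}$ is weakly open.
\end{enumerate}

\begin{lemma}\label{lem:d2p}
Every WASQ space $V$ has the D2P.
\end{lemma}

\begin{proof}
Since $S_V$ contains a weakly null sequence, $V$ is infinite-dimensional by (W). Let $U\subset B_V$ be nonempty and relatively weakly open. The definition of WASQ applies only on the sphere, so we first find a point of $U\cap S_V$. Take $x_0\in U$ and $\psi_1,\dots,\psi_N\in V^*$, $\epsilon>0$ such that $U$ contains every $x\in B_V$ with $|\psi_i(x-x_0)|<\epsilon$ for all $i$. Choose $v\ne0$ in $\bigcap_i\ker\psi_i$. The function $s\mapsto\|x_0+sv\|$ is continuous, unbounded, and at most $1$ at $s=0$, so $x=x_0+sv\in S_V$ for some $s$, and $x\in U$.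

Let $(h_j)$ be as in the definition of WASQ for $x$, and put $m_j=\max(1,\|x+h_j\|,\|x-h_j\|)\to1$. The points $(x\pm h_j)/m_j$ lie in $B_V$ and converge weakly to $x$, so they lie in $U$ for large $j$. Their distance is $2/m_j\to2$.
\end{proof}

\begin{lemma}\label{lem:asq}
For every Banach space $F$, the space $F\oplus_\infty c_0$ is ASQ and WASQ.
\end{lemma}

\begin{proof}
Let $h_j=(0,e_j)$, a weakly null sequence of unit vectors. If $x=(f,z)$ has norm one, then $1-|z_j|\le\|x\pm h_j\|\le1+|z_j|$, and $z_j\to0$. The same sequence serves all $x$.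
\end{proof}

For $X=F\oplus_\infty c_0$ let $Q$ and $P$ be the norm-one projections onto $F$ and $c_0$. By (T3) we regard $F\widehat{\otimes}_\pi Y$ and $c_0\widehat{\otimes}_\pi Y$ as subspaces of $X\widehat{\otimes}_\pi Y$, and $v=(Q\otimes I)v+(P\otimes I)v$ for every $v$. The norm of $v$ is at least the maximum of the norms of the two parts; the counterexample rests on the fact that it can be strictly larger.

\section{Averaging squares}\label{sec:average}

Let $u=\sum_k\lambda_kx_k\otimes y_k$ have norm one, with unit vectors $x_k,y_k$ and $\sum_k\lambda_k\approx1$. The natural candidate for the second direction of a square at $u$ is $w=\sum_k\lambda_kh_k\otimes y_k$, where $\|h_k\|=1$ and $\|x_k\pm h_k\|\approx1$. The upper bound costs nothing: $\|u\pm w\|\le\sum_k\lambda_k\|x_k\pm h_k\|\approx1$. The difficulty is the lower bound $\|w\|\approx1$, since the terms of $w$ may cancel. Here are two cases in which they do not.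

\begin{example}\label{ex:l1}
If $X$ is WASQ, so is $X\widehat{\otimes}_\pi\ell_1^N$. By (T4), with the factors exchanged, a unit vector is $u=\sum_k\lambda_kx_k\otimes e_k$ with $x_k\in S_X$, $\lambda_k\ge0$, $\sum_k\lambda_k=1$. If $(h^k_j)_j$ works for $x_k$, then $w_j=\sum_k\lambda_kh^k_j\otimes e_k$ is weakly null, $\|w_j\|=1$ and $\|u\pm w_j\|=\sum_k\lambda_k\|x_k\pm h^k_j\|\to1$.
\end{example}

\begin{example}\label{ex:c0}
For every $Y$, the space $c_0\widehat{\otimes}_\pi Y$ is WASQ. Let $R$ be the right shift on $c_0$, $\|u\|=1$ and $w_j=(R^j\otimes I)u$. Then $\|w_j\|=1$, because $R^j$ is a contraction with a contractive left inverse. For $x\in c_0$ we have $R^jx\to0$ weakly and $\|x\pm R^jx\|\to\|x\|$ (for finitely supported $x$ equality holds for large $j$; use density). With a representation as in (T1), dominated convergence gives $\langle T,w_j\rangle=\sum_k\lambda_k(TR^jx_k)(y_k)\to0$ and $\limsup_j\|u\pm w_j\|\le1+\epsilon$. Finally $\|u+w_j\|+\|u-w_j\|\ge2$ gives $\|u\pm w_j\|\to1$.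
\end{example}

Suppose now that the available directions $h_k$ lie in $c_0$, and let $B\in L(c_0,Y^*)$ with $\|B\|\le1$ satisfy $\langle B,w\rangle=\|w\|$. By (T5),
\[
\|w\|=\sum_k\lambda_k(Bh_k)(y_k)\le\sum_k\lambda_k\|B^*y_k\|_1 .
\]
So $\|w\|\approx1$ forces a contraction $Y\to\ell_1$ that almost preserves the norms of most of the $y_k$. This suggests the quantity
\[
\beta(y_1,\dots,y_m)=\sup\Big\{\frac1m\sum_{k=1}^m\|Sy_k\|_1 : S\in L(Y,\ell_1),\ \|S\|\le1\Big\}\le1\qquad(y_1,\dots,y_m\in S_Y).
\]
In Example~\ref{ex:l1} the inclusion $\ell_1^N\subset\ell_1$ is such a contraction. In Example~\ref{ex:c0} the operator that norms $u$ itself provides one, so $c_0$ alone gives no counterexample. Adding an $\ell_1$-summand removes this constraint: by (T4), $u=\frac1m\sum_ke_k\otimes y_k$ has norm one in $\ell_1^m\widehat{\otimes}_\pi Y$ for \emph{any} unit vectors $y_k$. The plan is therefore to find $y_1,\dots,y_m$ with $\beta<1$, and to show that every $w\in c_0\widehat{\otimes}_\pi Y$ with $\|u+w\|\approx1$, not only the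 natural candidate, has norm at most about $\beta$.

\section{The example $\ell_4^3$}\label{sec:example}

Let $\mathbb{K}=\mathbb{R}$, $X=\ell_1^3\oplus_\infty c_0$, $Y=\ell_4^3$, $Y^*=\ell_q^3$ with $q=\frac43$ and unit basis $(e_k^*)$, and $u=\frac13\sum_{k=1}^3e_k\otimes e_k\in\ell_1^3\widehat{\otimes}_\pi Y$, so $\|u\|=1$. We show that WASQ fails at $u$.

\medskip\noindent\emph{Step 1: $\beta(e_1,e_2,e_3)<\frac89$.} For real $a_1,a_2,a_3$ we claim $\mathbb{E}|\sum_k\varepsilon_ka_k|\ge\frac12\sum_k|a_k|$. Both sides are unchanged by signs and permutations, so let $a_1\ge a_2\ge a_3\ge0$. Fixing $\varepsilon_1=1$, four times the left side is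
\[
(a_1+a_2+a_3)+(a_1+a_2-a_3)+(a_1-a_2+a_3)+|c|=2(a_1+a_2+a_3)+c+|c|,
\]
where $c=a_1-a_2-a_3$, and $c+|c|\ge0$. Let $S:Y\to\ell_1$ be a contraction. Apply the claim to each coordinate of $Se_1,Se_2,Se_3$ and add:
\[
\frac12\sum_k\|Se_k\|_1\le\mathbb{E}\Big\|S\sum_k\varepsilon_ke_k\Big\|_1\le\mathbb{E}\Big\|\sum_k\varepsilon_ke_k\Big\|_4=3^{1/4}.
\]
Hence $\frac13\sum_k\|Se_k\|_1\le\frac23 3^{1/4}<\frac23\cdot\frac43=\frac89$, because $(4/3)^4=\frac{256}{81}>3$.

\medskip\noindent\emph{Step 2: a lower bound for $\|u+w\|$.} Let $w\in c_0\widehat{\otimes}_\pi Y$, and take $B\in L(c_0,Y^*)$ with $\|B\|\le1$, $\langle B,w\rangle=\|w\|$. Put $b_k=\|B^*e_k\|_1\le1$; by Step 1, $\frac13\sum_kb_k<\frac89$. We need an operator $T\in L(X,Y^*)$ of norm at most one that is large on $u+w$. The operator $(f,z)\mapsto\sum_kf_ke_k^*+tBz$ takes the value $1+t\|w\|$, but its norm may exceed one. At the extreme point $f=e_k$ its value is $e_k^*+tBz$, and the norm of this vector in $\ell_q^3$ depends, to first order in $t$, only on the $k$-th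 coordinate of $Bz$, which is at most $b_k$ in modulus. So it should suffice to shrink the coefficient of $e_k^*$ by about $tb_k$. This loses about $t\cdot\frac13\sum_kb_k$ on $u$ and gains $t\|w\|$ on $w$.

Precisely, for $0<t\le\frac12$ let
\[
\alpha_k=(1-t^q)^{1/q}-tb_k,\qquad T(f,z)=\sum_kf_k\alpha_ke_k^*+tBz .
\]
Since $(1-t^q)^{1/q}\ge1-t^q\ge1-t\ge t$, we have $\alpha_k\ge0$. To see $\|T\|\le1$ it suffices, by convexity in $f$, to take $f=\pm e_k$ and $\|z\|\le1$. Then $\zeta=Bz$ has $\|\zeta\|_q\le1$ and $|\zeta_k|=|(Bz)(e_k)|\le b_k$, so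
\[
\|\pm\alpha_ke_k^*+t\zeta\|_q^q=|\pm\alpha_k+t\zeta_k|^q+t^q\sum_{i\ne k}|\zeta_i|^q\le(\alpha_k+tb_k)^q+t^q=1 .
\]
Therefore $\|u+w\|\ge\langle T,u+w\rangle=\frac13\sum_k\alpha_k+t\|w\|\ge1-t^{4/3}+t(\|w\|-\frac89)$. For $t=10^{-3}$ we have $t^{4/3}=t/10$, so $\|u+w\|\ge1+t(\|w\|-\frac89-\frac1{10})$.

\medskip\noindent\emph{Step 3: conclusion.} Suppose that $(w_j)$ is a weakly null sequence of unit vectors with $\|u+w_j\|\to1$. The range of $Q\otimes I$ is the finite-dimensional space $\ell_1^3\otimes Y$, so $\|(Q\otimes I)w_j\|\to0$ by (W). Hence $w_j'=(P\otimes I)w_j\in c_0\widehat{\otimes}_\pi Y$ satisfies $\|w_j'\|\to1$ and $\|u+w_j'\|\to1$. Step 2 gives $1\ge1+t(\frac19-\frac1{10})$ in the limit, which is false.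

\section{Weakly open sets of small diameter}\label{sec:small}

Step 2 used one geometric property of $\ell_4^3$: a vector of the ball on which $e_k^*$ is close to $1$ is close to $e_k$. A point $y\in B_Y$ is \emph{exposed} if some real-linear functional attains its maximum over $B_Y$ at $y$ and nowhere else. Every real-linear functional is $\operatorname{Re}a$ for some $a\in Y^*$ of the same norm. After normalizing, $y$ is exposed if and only if there is $a\in S_{Y^*}$ with $a(y)=1$ and $\operatorname{Re}a(v)<1$ for all $v\in B_Y\setminus\{y\}$; we say that $a$ exposes $y$.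

In this section $Y$ is finite-dimensional, $y_1,\dots,y_m$ are exposed points of $B_Y$, exposed by $a_1,\dots,a_m$, the space $F$ is $\ell_1^m$ or $\ell_1$, and
\[
X=F\oplus_\infty c_0,\qquad u=\frac1m\sum_{k=1}^me_k\otimes y_k\in F\widehat{\otimes}_\pi Y,\qquad\beta=\beta(y_1,\dots,y_m).
\]
By (T4), $\|u\|=1$.

\begin{lemma}\label{lem:key}
For every $\sigma\in(0,1]$ there is $\tau\in(0,\frac12]$ such that
\[
\|u+w\|\ge1+\tau\,(\|w\|-\beta-\sigma)\qquad\text{for all }w\in c_0\widehat{\otimes}_\pi Y .
\]
\end{lemma}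

\begin{proof}
For each $k$ the set $\{v\in B_Y:\|v-y_k\|\ge\sigma\}$ is compact and $\operatorname{Re}a_k<1$ on it. So there is $\tau\in(0,\frac12]$ such that for all $k\le m$ and $v\in B_Y$,
\begin{equation}\label{eq:exposed}
\|v-y_k\|<\sigma\qquad\text{or}\qquad\operatorname{Re}a_k(v)\le1-\tau .
\end{equation}
Given $w$, use (T2) and the Hahn--Banach theorem to choose $B\in L(c_0,Y^*)$ with $\|B\|\le1$ and $\langle B,w\rangle=\|w\|$. Put $b_k=\|B^*y_k\|_1\le1$. Since $B^*$ is a contraction into $\ell_1$, $\frac1m\sum_kb_k\le\beta$. Define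
\[
\alpha_k=1-\tau(b_k+\sigma)\in[0,1],\qquad T(f,z)=\sum_{k=1}^mf_k\alpha_ka_k+\tau Bz ;
\]
here $\alpha_k\ge0$ because $\tau\le\frac12$ and $b_k+\sigma\le2$.

We claim that $\|T\|\le1$. The value $T(f,z)$ depends on $f$ only through $(f_1,\dots,f_m)$, and the unit ball of $\ell_1^m$ is the convex hull of the vectors $\theta e_k$, $|\theta|=1$. So it suffices to bound $\|\theta\alpha_ka_k+\tau Bz\|=\|\alpha_ka_k+\tau\zeta\|$ for $\|z\|\le1$, where $\zeta=B(\theta^{-1}z)$. We have $\|\zeta\|\le1$, and $|\zeta(y_k)|\le b_k$ by (T5). The norm of a functional is the supremum of its real part on $B_Y$; let $v\in B_Y$ and use \eqref{eq:exposed}. If $\|v-y_k\|<\sigma$, then $|\zeta(v)|\le b_k+\sigma$ and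
\[
\operatorname{Re}(\alpha_ka_k+\tau\zeta)(v)\le\alpha_k+\tau(b_k+\sigma)=1 .
\]
If $\operatorname{Re}a_k(v)\le1-\tau$, then $\operatorname{Re}(\alpha_ka_k+\tau\zeta)(v)\le\alpha_k(1-\tau)+\tau\le1$. This proves the claim.

Now $\langle T,u\rangle=\frac1m\sum_k\alpha_ka_k(y_k)\ge1-\tau(\beta+\sigma)$, and $\langle T,w\rangle=\tau\|w\|$ because $T$ equals $\tau B$ on $c_0$. Add the two.
\end{proof}

To turn the lemma into a statement about weakly open sets we need a weak neighborhood of $u$ in the ball on which the $F$-part of $v$ is norm close to $u$. For $F=\ell_1$ the map $Q\otimes I$ has infinite rank, but the additivity of the $\ell_1$ norm lets the first $m$ coordinates control the others.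

\begin{proposition}\label{prop:small}
For every $\eta>0$ the unit ball of $X\widehat{\otimes}_\pi Y$ has a nonempty relatively weakly open subset of diameter less than $2\beta+\eta$.
\end{proposition}

\begin{proof}
For $v\in X\widehat{\otimes}_\pi Y$ let $(v)_k\in Y$ be the $k$-th coordinate of $(Q\otimes I)v$ in the sense of (T4). For $\delta>0$ put
\[
W_\delta=\Big\{v:\|v\|\le1,\ \sum_{k=1}^m\Big\|(v)_k-\frac{y_k}m\Big\|<\delta\Big\}.
\]
It contains $u$, and it is relatively weakly open by (W), since $v\mapsto((v)_k)_{k\le m}$ maps into the finite-dimensional space $Y^m$. Let $v\in W_\delta$. Then $\sum_{k\le m}\|(v)_k\|>1-\delta$ and $\sum_k\|(v)_k\|=\|(Q\otimes I)v\|\le1$, so $\sum_{k>m}\|(v)_k\|<\delta$ and $\|(Q\otimes I)v-u\|<2\delta$. With $w=(P\otimes I)v$ this reads $\|v-(u+w)\|<2\delta$. Hence $\|u+w\|\le1+2\delta$, and Lemma~\ref{lem:key} gives $\|w\|\le\beta+\sigma+2\delta/\tau$. Thus $\|v-u\|\le2\delta+\|w\|$ and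
\[
\operatorname{diam}W_\delta\le2(\beta+\sigma+2\delta+2\delta/\tau).
\]
Choose $\sigma\in(0,1]$ with $\sigma<\eta/4$, then $\tau$, then $\delta$ with $2\delta+2\delta/\tau<\eta/4$.
\end{proof}

It remains to generalize Step 1.

\begin{lemma}\label{lem:signs}
For $g_1,\dots,g_n\in\ell_1$ we have $\mathbb{E}\|\sum_k\varepsilon_kg_k\|_1\ge\frac{\kappa_n}n\sum_k\|g_k\|_1$.
\end{lemma}

\begin{proof}
Both sides are sums over coordinates, so it suffices to prove $G(a):=\mathbb{E}|\sum_k\varepsilon_ka_k|\ge\frac{\kappa_n}n\sum_k|a_k|$ for scalars $a_k$. On $\mathbb{R}^n$, the function $G$ is convex and invariant under sign changes and permutations of the coordinates. Let $|a|=(|a_1|,\dots,|a_n|)$ and $s=\frac1n\sum_k|a_k|$. The average of the $n!$ permuted copies $\pi|a|$ is $s(1,\dots,1)$, so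
\[
G(a)=\frac1{n!}\sum_\pi G(\pi|a|)\ge G(s(1,\dots,1))=s\kappa_n .
\]
For complex $a_k$ use $|\xi|=\frac14\int_0^{2\pi}|\operatorname{Re}(e^{i\omega}\xi)|\,d\omega$, which holds because $\int_0^{2\pi}|\cos\omega|\,d\omega=4$. Apply the real inequality to the numbers $\operatorname{Re}(e^{i\omega}a_k)$ and integrate in $\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first assertion is Lemma~\ref{lem:asq}. Since $p<\infty$, the conditions $\|v\|_p\le1$ and $\operatorname{Re}v_k=1$ force $v=e_k$, so $e_k^*$ exposes $e_k$. For a contraction $S:\ell_p^n\to\ell_1$, Lemma~\ref{lem:signs} gives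
\[
\frac{\kappa_n}n\sum_k\|Se_k\|_1\le\mathbb{E}\Big\|S\sum_k\varepsilon_ke_k\Big\|_1\le n^{1/p},
\]
so $\beta(e_1,\dots,e_n)\le\rho$. Proposition~\ref{prop:small} with $F=\ell_1^n$ gives the set of diameter less than $2\rho+\eta$. If $\rho<1$, take $\eta=2-2\rho$: the D2P fails, and WASQ fails by Lemma~\ref{lem:d2p}.

For $n=3$, the sum of the signs has modulus $3$ in two of the eight cases and $1$ in six, so $\kappa_3=\frac{2\cdot3+6\cdot1}8=\frac32$ and, for $p=4$, $\rho=\frac23 3^{1/4}$, which is less than $\frac89$ by Step 1 of Section~\ref{sec:example}. In general let $s=\sum_{k\le n}\varepsilon_k$. Then $\mathbb{E}s^2=n$ and $\mathbb{E}s^4=n+3n(n-1)\le3n^2$. H\"older's inequality with exponents $\frac32$ and $3$, applied to $s^2=|s|^{2/3}|s|^{4/3}$, gives $n\le\kappa_n^{2/3}(3n^2)^{1/3}$, that is, $\kappa_n\ge\sqrt{n/3}$. For $p=n$ we get $\rho\le n^{1/n}\sqrt{3/n}\to0$.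
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses $n\ge3$ and $p>2$ only discard cases in which $\rho\ge1$: we have $\kappa_1=\kappa_2=1$, and $\kappa_n\le(\mathbb{E}s^2)^{1/2}=\sqrt n\le n^{1/p}$ for $p\le2$. The hypothesis $p<\infty$ makes $e_k$ exposed, and this cannot be dropped. In real $\ell_\infty^3$ the computation above still gives $\beta(e_1,e_2,e_3)\le1/\kappa_3=\frac23$, yet $X_3\widehat{\otimes}_\pi\ell_\infty^3$ is WASQ by Corollary~\ref{cor:C}(ii).
\end{remark}

\section{Contractions into $L_1$}\label{sec:L1}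

Proposition~\ref{prop:small} produces contractions into $\ell_1$ that almost preserve norms; the construction of squares consumes contractions into $\ell_1^N$; condition (d) is exact. Measures on the compact set $S_{Y^*}$ connect the three. Let $Y$ be finite-dimensional with basis $v_1,\dots,v_d$ and dual basis $v_1^*,\dots,v_d^*$, and put $C=\max_l\|v_l^*\|$. Since $\varphi=\sum_l\varphi(v_l)v_l^*$, we have $\|\varphi\|\le C\sum_l|\varphi(v_l)|$ for $\varphi\in Y^*$. For a finite positive Borel measure $\nu$ on $S_{Y^*}$ let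
\[
N_\nu(y)=\int|\varphi(y)|\,d\nu(\varphi).
\]

\begin{lemma}\label{lem:measure}
For every $S\in L(Y,L_1(\mu))$ with $\|S\|\le1$ there is a finite positive Borel measure $\nu$ on $S_{Y^*}$ with $N_\nu(y)=\|Sy\|$ for all $y\in Y$ and $\nu(S_{Y^*})\le C\sum_l\|v_l\|$.
\end{lemma}

\begin{proof}
Fix measurable representatives $g_l$ of $Sv_l$ and put $\varphi_\omega=\sum_lg_l(\omega)v_l^*\in Y^*$. For each $y$, linearity gives $(Sy)(\omega)=\varphi_\omega(y)$ for almost every $\omega$. Also $\int\|\varphi_\omega\|\,d\mu\le C\sum_l\|g_l\|_1\le C\sum_l\|v_l\|$. Let $\nu$ be the image of the measure $\|\varphi_\omega\|\,d\mu(\omega)$ on $\{\varphi_\omega\ne0\}$ under $\omega\mapsto\varphi_\omega/\|\varphi_\omega\|$. Then $N_\nu(y)=\int|\varphi_\omega(y)|\,d\mu=\|Sy\|$.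
\end{proof}

\begin{lemma}\label{lem:equiv}
Condition \textup{(d)} of Theorem~\ref{thm:B} is equivalent to each of the following.
\begin{enumerate}
\item[(d1)] There is a finite positive Borel measure $\nu$ on $S_{Y^*}$ with $N_\nu(y)\le\|y\|$ for all $y$ and $N_\nu(y)=1$ for $y\in\operatorname{ext}B_Y$.
\item[(d2)] For every $\sigma>0$ there are $N\in\mathbb{N}$ and $S:Y\to\ell_1^N$ with $\|S\|\le1$ and $\|Sy\|_1\ge1-\sigma$ for $y\in\operatorname{ext}B_Y$.
\item[(d3)] The same as \textup{(d2)} with $\ell_1$ in place of $\ell_1^N$.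
\end{enumerate}
\end{lemma}

\begin{proof}
(d)$\Rightarrow$(d1) is Lemma~\ref{lem:measure}. For (d1)$\Rightarrow$(d) let $Sy\in L_1(\nu)$ be the function $\varphi\mapsto\varphi(y)$. The implication (d2)$\Rightarrow$(d3) holds because $\ell_1^N\subset\ell_1$.

(d1)$\Rightarrow$(d2). Let $\epsilon>0$. Partition the compact set $S_{Y^*}$ into nonempty Borel sets $A_1,\dots,A_N$ of diameter at most $\epsilon$, and let $Sy=(\int_{A_i}\varphi(y)\,d\nu)_{i\le N}$. Then $\|Sy\|_1\le N_\nu(y)\le\|y\|$. Little cancels inside $A_i$: fix $\varphi_i\in A_i$ and $\|y\|\le1$; then $|\varphi(y)-\varphi_i(y)|\le\epsilon$ on $A_i$, so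
\[
\Big|\int_{A_i}\varphi(y)\,d\nu\Big|\ge(|\varphi_i(y)|-\epsilon)\,\nu(A_i)\ge\int_{A_i}|\varphi(y)|\,d\nu-2\epsilon\,\nu(A_i).
\]
Summing, $\|Sy\|_1\ge N_\nu(y)-2\epsilon\,\nu(S_{Y^*})$. Take $\epsilon$ with $2\epsilon\,\nu(S_{Y^*})\le\sigma$.

(d3)$\Rightarrow$(d1). Let $S_r$ correspond to $\sigma=\frac1r$. As $\ell_1$ is $L_1$ of counting measure, Lemma~\ref{lem:measure} gives measures $\nu_r$ of bounded mass with $N_{\nu_r}(y)=\|S_ry\|_1$. By the Riesz representation theorem, the Banach--Alaoglu theorem and the separability of $C(S_{Y^*})$, a subsequence converges weak$^*$ to a finite positive measure $\nu$. The function $\varphi\mapsto|\varphi(y)|$ is continuous, so $N_\nu(y)$ is the limit of $\|S_ry\|_1$ along the subsequence. This limit is at most $\|y\|$, and equals $1$ for $y\in\operatorname{ext}B_Y$.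
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

We use two facts about a compact convex set $K$ in a finite-dimensional real vector space: every point of $K$ is a finite convex combination of extreme points, and, by Straszewicz's theorem, the exposed points of $K$ are dense in the extreme points.

The implication (a)$\Rightarrow$(b) follows from Lemma~\ref{lem:asq}, and (b)$\Rightarrow$(c) is Lemma~\ref{lem:d2p}.

\subsection*{(c) implies (d)}
Let $\epsilon>0$. The set of exposed points of $B_Y$ is totally bounded; choose exposed points $y_1,\dots,y_m$ such that each exposed point is within $\epsilon$ of some $y_k$. By Straszewicz's theorem the same holds for each extreme point. By (c) and Proposition~\ref{prop:small} with $F=\ell_1$, we have $2<2\beta(y_1,\dots,y_m)+\eta$ for all $\eta>0$, so $\beta(y_1,\dots,y_m)=1$. Take a contraction $S:Y\to\ell_1$ with $\sum_k\|Sy_k\|_1\ge m-\epsilon$. Each term is at most $1$, so each is at least $1-\epsilon$. Hence $\|Sy\|_1\ge1-2\epsilon$ on $\operatorname{ext}B_Y$.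 This is (d3). The number $m$ grows as $\epsilon\to0$, which is why the test space contains all of $\ell_1$.

\subsection*{An almost isometric copy of $c_0$}
For (d)$\Rightarrow$(a) we carry out the averaging of Section~\ref{sec:average} in an arbitrary ASQ space $X$. The lower bound for $\|w\|$ will come from $S:Y\to\ell_1^N$ as in (d2), paired with vectors of $\ell_\infty^N$ that norm the $Sy_k$. So $X$ must contain almost isometric copies of $\ell_\infty^N$ that form almost an $\ell_\infty$-sum with the vectors $x_k$. For weak nullity, the copies should be disjoint blocks of one $c_0$-sequence.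

\begin{lemma}\label{lem:square}
Let $X$ be ASQ, $E\subset X$ a finite-dimensional subspace and $0<\delta<1$. There is $h\in S_X$ such that, for all $x\in E$ and $\lambda\in\mathbb{K}$,
\[
(1-\delta)\max(\|x\|,|\lambda|)\le\|x+\lambda h\|\le(1+\delta)\max(\|x\|,|\lambda|).
\]
\end{lemma}

\begin{proof}
If $E=\{0\}$, any unit vector works. Otherwise let $x_1,\dots,x_N\in S_E$ be a $\delta/2$-net of the compact set $S_E$, and use ASQ to find $h\in S_X$ with $\|x_i+h\|\le1+\delta/2$ for all $i$. Then $\|x+h\|\le1+\delta$ on $S_E$, and $\|x+\lambda h\|=\|\lambda^{-1}x+h\|\le1+\delta$ for $x\in S_E$, $|\lambda|=1$. Each $x\in B_E$ is a convex combination of two points of $S_E$, and each $\lambda$ with $|\lambda|\le1$ is a convex combination of two unimodular scalars. Convexity in $x$ and then in $\lambda$ gives $\|x+\lambda h\|\le1+\delta$ when $\max(\|x\|,|\lambda|)\le1$. If the maximum is $1$, then $\|x+\lambda h\|+\|x-\lambda h\|\ge2\max(\|x\|,|\lambda|)=2$, so $\|x+\lambda h\|\ge1-\delta$. Both bounds extend by homogeneity.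
\end{proof}

\begin{lemma}\label{lem:c0}
Let $X$ be ASQ, let $G_1\subset G_2\subset\cdots$ be finite-dimensional subspaces of $X$, and put $\gamma_r=1-2^{-r}$. There are $h_1,h_2,\dots\in S_X$ such that for all $r\le s$, $x\in G_r$ and scalars $c_r,\dots,c_s$,
\begin{equation}\label{eq:c0}
\gamma_rM\le\Big\|x+\sum_{i=r}^sc_ih_i\Big\|\le\gamma_r^{-1}M,\qquad M=\max(\|x\|,|c_r|,\dots,|c_s|).
\end{equation}
In particular $c\mapsto\sum_ic_ih_i$ extends to an operator $J:c_0\to X$ with $\|J\|\le2$.
\end{lemma}

\begin{proof}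
Let $\delta_i=2^{-i-1}$. Choose $h_i$ inductively by Lemma~\ref{lem:square} with $\delta=\delta_i$ and $E_i=\operatorname{span}(G_i\cup\{h_1,\dots,h_{i-1}\})$. Fix $r$ and $x\in G_r$, and put $x_{r-1}=x$, $x_j=x_{j-1}+c_jh_j$ and $M_j=\max(\|x\|,|c_r|,\dots,|c_j|)$, $M_{r-1}=\|x\|$. Since $G_r\subset G_j$, we have $x_{j-1}\in E_j$ for $j\ge r$. Using $1+\delta_j\le(1-\delta_j)^{-1}$,
\[
(1-\delta_j)\max(\|x_{j-1}\|,|c_j|)\le\|x_j\|\le(1-\delta_j)^{-1}\max(\|x_{j-1}\|,|c_j|),
\]
and induction on $j$ gives $\Pi_jM_j\le\|x_j\|\le\Pi_j^{-1}M_j$ with $\Pi_j=\prod_{i=r}^j(1-\delta_i)\ge1-\sum_{i\ge r}\delta_i=\gamma_r$. The last assertion is the case $x=0$, $r=1$.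
\end{proof}

\subsection*{(d) implies (a)}
Let $X$ be ASQ and let $u\in X\widehat{\otimes}_\pi Y$ have norm one.

\medskip\noindent\emph{Representations through extreme points.} Condition (d) controls only extreme points of $B_Y$, and this suffices because $u$ can be approximated using only these. For $r\in\mathbb{N}$ take a series as in (T1) with $\epsilon=\frac1r$, truncate it with error at most $\frac1r$, and write each $Y$-vector as a convex combination of extreme points. This yields
\[
u_r=\sum_{k\le K_r}\lambda_k^r\,x_k^r\otimes y_k^r,\qquad\|u-u_r\|\le\tfrac1r,\qquad\lambda_k^r\ge0,\quad x_k^r\in S_X,\quad y_k^r\in\operatorname{ext}B_Y,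
\]
with $1-\frac1r\le\|u_r\|\le\sum_k\lambda_k^r\le1+\frac1r$. Let $G_r$ be the span of the $x_k^{j}$ with $j\le r$, $k\le K_j$, and take $(h_i)$ and $J$ from Lemma~\ref{lem:c0}.

\medskip\noindent\emph{The sequence.} By (d2) choose $S_r:Y\to\ell_1^{N_r}$ with $\|S_r\|\le1$ and $\|S_ry\|_1\ge1-\frac1r$ on $\operatorname{ext}B_Y$. Choose $z_k^r\in\ell_\infty^{N_r}$ with $\|z_k^r\|_\infty\le1$ and $\langle z_k^r,S_ry_k^r\rangle=\|S_ry_k^r\|_1$, where $\langle c,g\rangle=\sum_ic_ig_i$. Let $n_r=N_1+\dots+N_{r-1}\ge r-1$ and define $J_r:\ell_\infty^{N_r}\to X$ and $w_r$ by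
\[
J_rc=\sum_{i=1}^{N_r}c_ih_{n_r+i},\qquad w_r=\sum_{k\le K_r}\lambda_k^r\,J_rz_k^r\otimes y_k^r .
\]
The indices $n_r+i$ are at least $r$, so \eqref{eq:c0} applies with the constant $\gamma_r$.

\medskip\noindent\emph{Upper bounds.} By \eqref{eq:c0}, $\|x_k^r\pm J_rz_k^r\|\le\gamma_r^{-1}$ and $\|J_rz_k^r\|\le\gamma_r^{-1}$. Hence $\|u\pm w_r\|\le\frac1r+(1+\frac1r)\gamma_r^{-1}$ and $\|w_r\|\le(1+\frac1r)\gamma_r^{-1}$. Since $\|u+w_r\|+\|u-w_r\|\ge2$, it follows that $\|u\pm w_r\|\to1$.

\medskip\noindent\emph{Lower bound.} We need an operator defined on all of $X$. By \eqref{eq:c0}, $\|J_rc\|\ge\gamma_r\|c\|_\infty$, so each functional $J_rc\mapsto c_i$ on the range of $J_r$ has norm at most $\gamma_r^{-1}$. Extend it by Hahn--Banach to $\psi_i\in X^*$ and let $P_rx=(\psi_i(x))_{i\le N_r}\in\ell_\infty^{N_r}$. Then $\|P_r\|\le\gamma_r^{-1}$ and $P_rJ_rc=c$. The operator $T_r=S_r^*P_r\in L(X,Y^*)$ has norm at most $\gamma_r^{-1}$, and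
\[
\langle T_r,w_r\rangle=\sum_k\lambda_k^r\langle z_k^r,S_ry_k^r\rangle=\sum_k\lambda_k^r\|S_ry_k^r\|_1\ge\Big(1-\frac1r\Big)^2 .
\]
So $\|w_r\|\ge\gamma_r(1-\frac1r)^2$, and $\|w_r\|\to1$.

\medskip\noindent\emph{Weak nullity.} Expand $y_k^r=\sum_lv_l^*(y_k^r)v_l$. Then $w_r=\sum_{l\le d}Jc^{r,l}\otimes v_l$, where $c^{r,l}\in c_0$ is the vector $\sum_k\lambda_k^rv_l^*(y_k^r)z_k^r$ placed on the coordinates $n_r+1,\dots,n_r+N_r$. We have $\|c^{r,l}\|_\infty\le2C$, so $|\langle c^{r,l},g\rangle|\le2C\sum_{i>n_r}|g_i|\to0$ for $g\in\ell_1$. Thus $c^{r,l}\to0$ weakly in $c_0$ as $r\to\infty$. For $T\in L(X,Y^*)$, the map $c\mapsto(TJc)(v_l)$ is a bounded functional on $c_0$, so $\langle T,w_r\rangle=\sum_{l\le d}(TJc^{r,l})(v_l)\to0$.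

\medskip
The vectors $w_r/\|w_r\|$ differ from $w_r$ by a norm null sequence, so they are weakly null unit vectors with $\|u\pm w_r/\|w_r\|\|\to1$. Hence $X\widehat{\otimes}_\pi Y$ is WASQ, and Theorem~\ref{thm:B} is proved. \qed

\begin{remark}
For $Y=\mathbb{K}$, condition (d) holds with $\mu$ a unit point mass, and $X\widehat{\otimes}_\pi\mathbb{K}=X$. So every ASQ space is WASQ. The proof of (d)$\Rightarrow$(a) uses ASQ rather than WASQ in Lemma~\ref{lem:square}, where one vector $h$ must serve a whole net. Finite dimension of $Y$ enters through compactness in \eqref{eq:exposed} and Section~\ref{sec:L1}, through the weak openness of $W_\delta$, through the two facts on extreme points, and through the finite sum over $l$ above.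
\end{remark}

\section{Proof of Corollary~\ref{cor:C}}\label{sec:C}

By Theorem~\ref{thm:B} and Lemma~\ref{lem:equiv}, (a) is equivalent to each of (d), (d1), (d2).

\medskip\noindent\emph{Part (i).} If $\operatorname{ext}B_Y=S_Y$, then (d) says that $S$ is an isometric embedding.

\medskip\noindent\emph{Part (iii).} If $\dim Y=1$, then $Y$ is isometric to $\mathbb{R}=\ell_1^1$. That every real two-dimensional normed space embeds isometrically in an $L_1(\mu)$ is classical (Herz 1963, Lindenstrauss 1964). We give the argument in the form (d2), which is what we need; the point is that a symmetric polygon is a sum of segments.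

Let $0<\sigma<1$, let $D\subset S_{Y^*}$ be a finite $\sigma$-net with $D=-D$, let $K$ be its convex hull, and put $H(y)=\max_{\psi\in K}\psi(y)$. Comparing a norming functional of $y$ with a point of $D$ gives $(1-\sigma)\|y\|\le H(y)\le\|y\|$. In particular $K$ lies in no line through $0$, so it is a symmetric polygon with vertices $\psi_1,\dots,\psi_{2N}$ in cyclic order, $\psi_{i+N}=-\psi_i$ (indices modulo $2N$). Fix $y\ne0$. The values $\psi(y)$ on $K$ fill $[-H(y),H(y)]$. For $|c|<H(y)$ the line $\{\psi:\psi(y)=c\}$ passes through the interior of $K$ and meets its boundary in exactly two points; if $c$ is not a value at a vertex, these lie on two different edges. The $i$-th edge meets the line exactly when $c$ lies between $\psi_i(y)$ and $\psi_{i+1}(y)$. Integrating the number of edges met over $c$ gives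
\[
\sum_{i=1}^{2N}|\psi_{i+1}(y)-\psi_i(y)|=2\cdot2H(y).
\]
The terms $i$ and $i+N$ are equal. So $Sy=(\frac12(\psi_{i+1}-\psi_i)(y))_{i\le N}\in\ell_1^N$ satisfies $\|Sy\|_1=H(y)$, and (d2) holds. The last sentence of (iii) follows from Theorem~\ref{thm:A} with $Y=\ell_4^3$.

\medskip\noindent\emph{Part (ii), positive cases.} For $n\le2$ use (iii). For $p=1$, $Y$ is itself an $L_1$ space. For $1<p\le2$ recall the classical embedding by $p$-stable variables: there is a nonzero integrable random variable $\xi$ with $\mathbb{E}e^{is\xi}=e^{-|s|^p}$ for $s\in\mathbb{R}$. If $\xi_1,\dots,\xi_n$ are independent copies, then $\sum_ky_k\xi_k$ and $\|y\|_p\,\xi$ have the same characteristic function, so $y\mapsto\sum_ky_k\xi_k/\mathbb{E}|\xi|$ is an isometry into $L_1$. For $p=\infty$ the extreme points are the vectors with entries $\pm1$, so the rank-one map $Sy=y_1\mathbf{1}\in L_1[0,1]$ satisfies (d).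

\medskip\noindent\emph{Part (ii), the case $2<p<\infty$, $n\ge3$.} Theorem~\ref{thm:A} covers only the $p$ with $n^{1/p}<\kappa_n$, so another argument is needed. Suppose (d1) holds. Since $\ell_p^n$ is strictly convex, $\|y\|_p=\int|\varphi(y)|\,d\nu$ for all $y$. We compare second differences of the two sides in the direction $e_3$, at points $x$ of the plane spanned by $e_1,e_2$. For the $\ell_p$ norm they are $O(t^p)$. For $|\varphi(\cdot)|$ they are nonzero only where $\varphi(x)$ is small, but as $x$ turns around the plane every $\varphi$ vanishes somewhere, and this forces an average of order $t^2$. The rotation needs two dimensions and the direction a third.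

Put $\varphi_i=\varphi(e_i)$, so $|\varphi_i|\le1$, and $x_\theta=\cos\theta\,e_1+\sin\theta\,e_2$, $A_\theta=\|x_\theta\|_p\ge\|x_\theta\|_\infty\ge2^{-1/2}$. For real $a,b$ we have $|a+b|+|a-b|=2\max(|a|,|b|)$, so $|a+b|+|a-b|-2|a|=2(|b|-|a|)^+$. Apply this with $a=\varphi(x_\theta)$, $b=t\varphi_3$, $0<t\le1$, and integrate:
\[
\int2\big(t|\varphi_3|-|\varphi(x_\theta)|\big)^+d\nu=2\big((A_\theta^p+t^p)^{1/p}-A_\theta\big)\le\frac{2t^p}{pA_\theta^{p-1}}\le C't^p,
\]
where the first inequality is the concavity of $s\mapsto s^{1/p}$ and $C'=2^{(p+1)/2}/p$ does not depend on $\theta$. On the set $E_\theta=\{\varphi:|\varphi(x_\theta)|\le t|\varphi_3|/2\}$ the integrand is at least $t|\varphi_3|$, so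
\[
\int_{E_\theta}|\varphi_3|\,d\nu\le C't^{p-1}\qquad(0\le\theta\le2\pi).
\]
Fix $\varphi$ and write $\varphi(x_\theta)=\varphi_1\cos\theta+\varphi_2\sin\theta=R\sin(\theta-\theta_1)$ with $0\le R\le\sqrt2$. Then $|\varphi(x_\theta)|\le\sqrt2\,|\theta-\theta_1|$, so $\varphi\in E_\theta$ whenever $|\theta-\theta_1|\le t|\varphi_3|/(2\sqrt2)$. This interval has length $t|\varphi_3|/\sqrt2<2\pi$, so by periodicity the set of $\theta\in[0,2\pi]$ with $\varphi\in E_\theta$ has measure at least $t|\varphi_3|/\sqrt2$. Integrating the last display over $\theta$ and using Fubini's theorem,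
\[
\frac t{\sqrt2}\int|\varphi_3|^2\,d\nu\le2\pi C't^{p-1}.
\]
Divide by $t$ and let $t\to0$. Since $p>2$, we get $\varphi_3=0$ $\nu$-almost everywhere, which contradicts $\int|\varphi_3|\,d\nu=\|e_3\|_p=1$. So (d1), and hence (a), fails. \qed

\begin{thebibliography}{1}

\bibitem{RR} Jos\'e Rodr\'iguez and Abraham Rueda Zoca, \emph{On weakly almost square Banach spaces}, arXiv:2301.07943 (2023).

\end{thebibliography}
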